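\title{An analytic family of dual operators whose preadjoints do not form an analytic set}

\begin{abstract}
Let $\mathcal A$ be an analytic set of dual operators between separable Banach spaces, and let $\mathcal A_*$ be the set of operators between spaces with separable duals whose adjoints are isomorphic to members of $\mathcal A$. Suppose that a coanalytic rank is bounded by a countable ordinal on the preadjoints of each single member of $\mathcal A$. We show that $\mathcal A_*$ need not be analytic. The counterexample works for every coanalytic rank at once. It consists of zero operators on dual spaces $E_T$ built over trees $T$ of finite sets; each $E_T$ has an analytic set of preduals, while the preduals of all the $E_T$ together do not form an analytic set. We also show that $\mathcal A_*$ is analytic exactly when the rank is bounded on it by a single countable ordinal.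
\end{abstract}

\section{The question and the results}\label{sec:intro}

Once they are coded, classes of separable Banach spaces and of operators between them become subsets of standard Borel spaces, and one can ask how the complexity of a class behaves under duality. This paper concerns the passage from a class of adjoint operators $B^*$ back to the operators $B$.

Banach spaces are real, an isomorphism is a linear homeomorphism, and $\mathbb N=\{1,2,\dots\}$. A \emph{rational} $t$ is a finitely supported sequence (or family) $t$ of rational numbers. Every separable Banach space is isometric to a closed subspace of $C(\Delta)$, where $\Delta$ is the Cantor set. Let $\mathrm{SB}$ be the set of closed linear subspaces of $C(\Delta)$ with the Effros Borel structure, the $\sigma$-algebra generated by the sets $\{X:X\cap U\neq\emptyset\}$ with $U$ open in $C(\Delta)$. It is a standard Borel space. Fix Borel maps $d_n:\mathrm{SB}\to C(\Delta)$ such that $\{d_n(X):n\in\mathbb N\}$ is a dense subset of $X$ for every $X\in\mathrm{SB}$.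

A bounded operator $A:X\to Y$ is determined by the vectors $y_n=A(d_n(X))$. Accordingly, let $\mathcal L$ be the standard Borel space of all triples $(X,Y,(y_n))\in\mathrm{SB}\times\mathrm{SB}\times C(\Delta)^{\mathbb N}$ such that every $y_n$ lies in $Y$ and, for some $K>0$,
\[
\Big\|\sum_nt_ny_n\Big\|\le K\Big\|\sum_nt_nd_n(X)\Big\|\qquad\text{for all rational }t .
\]
We identify such a triple with the unique bounded operator $A:X\to Y$ satisfying $A(d_n(X))=y_n$, and write $(X,Y,0)$ for the zero operator. Let $\mathcal L_{\mathrm{SD}}\subset\mathcal L$ be the coanalytic set of operators $X\to Y$ for which $X^*$ and $Y^*$ are separable. For these the adjoint is again an operator between separable spaces.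

Operators $A:E\to H$ and $A':E'\to H'$ are \emph{isomorphic}, written $A\cong A'$, if there are isomorphisms $V$ of $E$ onto $E'$ and $W$ of $H$ onto $H'$ with $WA=A'V$. An element $A\in\mathcal L$ is a \emph{dual operator} if $A\cong B^*$ for some bounded operator $B$ between Banach spaces. We call $B\in\mathcal L_{\mathrm{SD}}$ a \emph{preadjoint} of $A$ if $B^*\cong A$, and for $\mathcal A\subset\mathcal L$ we put
\[
\mathcal A_*=\{B\in\mathcal L_{\mathrm{SD}}:\ B^*\cong A\text{ for some }A\in\mathcal A\}.
\]

A \emph{coanalytic rank} on $\mathcal L_{\mathrm{SD}}$ is a map $\phi:\mathcal L_{\mathrm{SD}}\to\omega_1$ for which there are an analytic relation $\le_\Sigma$ and a coanalytic relation $\le_\Pi$ on $\mathcal L$ such that, for all $B\in\mathcal L_{\mathrm{SD}}$ and $C\in\mathcal L$,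
\[
C\in\mathcal L_{\mathrm{SD}}\text{ and }\phi(C)\le\phi(B)\iff C\le_\Sigma B\iff C\le_\Pi B .
\]
The set of $C\in\mathcal L_{\mathrm{SD}}$ with $\phi(C)\le\phi(B)$ is then both analytic and coanalytic, hence Borel. So a rank writes $\mathcal L_{\mathrm{SD}}$ as an increasing union of Borel levels indexed by countable ordinals, and the boundedness principle (Lemma~\ref{lem:bounded}) says that an analytic subset of $\mathcal L_{\mathrm{SD}}$ has only countably many ranks. The following question is posed in \cite{ABB}.

\medskip
\noindent\textbf{Question.} \emph{Let $\phi$ be a coanalytic rank on $\mathcal L_{\mathrm{SD}}$ and let $\mathcal A\subset\mathcal L$ be an analytic set of dual operators. Suppose that for each $A\in\mathcal A$ there is a countable ordinal $\xi_A$ with $\sup\{\phi(B):B\in\mathcal L_{\mathrm{SD}},\ B^*\cong A\}<\xi_A$. Must $\mathcal A_*$ be analytic?}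
\medskip

The answer is no, for every $\phi$.

\begin{theorem}\label{thm:main}
There is an analytic set $\mathcal A\subset\mathcal L$ of dual operators, all of them zero operators into one-dimensional spaces, such that
\begin{enumerate}
\item[(1)] for every $A\in\mathcal A$ the set $\{B\in\mathcal L_{\mathrm{SD}}:B^*\cong A\}$ is analytic; hence for every coanalytic rank $\phi$ on $\mathcal L_{\mathrm{SD}}$ and every $A\in\mathcal A$ there is $\xi_A<\omega_1$ with $\sup\{\phi(B):B\in\mathcal L_{\mathrm{SD}},\ B^*\cong A\}<\xi_A$;
\item[(2)] $\mathcal A_*$ is not analytic.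
\end{enumerate}
\end{theorem}

What is needed instead is a uniform bound.

\begin{theorem}\label{thm:uniform}
Let $\phi$ be any coanalytic rank on $\mathcal L_{\mathrm{SD}}$ and $\mathcal A\subset\mathcal L$ any analytic set. Then $\mathcal A_*$ is analytic if and only if $\sup_{B\in\mathcal A_*}\phi(B)<\omega_1$.
\end{theorem}

The proof of Theorem~\ref{thm:main} does not use Theorem~\ref{thm:uniform}, but the second theorem explains the question. Some hypothesis on $\mathcal A$ is needed: Example~\ref{ex:ell1} shows that the preadjoints of the zero operator $\ell_1\to\mathbb R$ do not form an analytic set. The hypothesis of the question is necessary, since an analytic $\mathcal A_*$ has bounded rank. It is also sufficient when $\mathcal A$ meets only countably many isomorphism classes: the set of preadjoints of $A$ depends only on the class of $A$, countably many countable bounds have a countable supremum, and Theorem~\ref{thm:uniform} applies. In general the question asks whether the bounds $\xi_A$ can be made uniform over an analytic family, and since the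 boundedness principle does upgrade pointwise bounds to uniform ones on analytic sets, one is tempted to answer yes. But the principle applies to analytic subsets of $\mathcal L_{\mathrm{SD}}$, the side on which $\phi$ lives, whereas the analytic set $\mathcal A$ lies on the other side of the duality.

The counterexample is a statement about spaces. Let $A:E\to H$ be a zero operator with $\dim H=1$, and let $B:X\to Y$ satisfy $B^*\cong A$. Then $Y^*\cong E$, $X^*\cong H$, and $B^*=0$. Conversely these three conditions give $B^*\cong A$. If $E$ is separable, $Y^*\cong E$ makes $Y^*$ separable, so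
\begin{equation}\label{eq:fiber}
\{B\in\mathcal L_{\mathrm{SD}}:B^*\cong A\}=\{(X,Y,0)\in\mathcal L:\ \dim X=1,\ Y^*\cong E\}.
\end{equation}
We therefore need an analytic family of separable dual spaces, each with an analytic set of preduals, such that the set of all their preduals is not analytic.

To each tree $S$ on $\mathbb N$ we attach a tree $T=T_S$ of finite subsets of $\mathbb N$ and a separable dual space $E_T$ spanned by vectors $e_F$, $F\in T$. When $S$ is well-founded, $E_T$ has a predual whose weak$^*$ topology arranges the $e_F$ in the shape of $T$. A separable dual cannot contain such an arrangement for an ill-founded tree, so an analytic set containing all these preduals would make well-foundedness analytic (Section~\ref{sec:trees}). Since well-foundedness is not analytic, the description of $\mathcal A$ has to let $S$ run over all trees, and the main work is to show that for every $S$, well-founded or not, the preduals of $E_T$ are described by countably many parameters (Sections~\ref{sec:norm}--\ref{sec:preduals}). Theorem~\ref{thm:main} is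 proved in Section~\ref{sec:main} and Theorem~\ref{thm:uniform} in Section~\ref{sec:uniform}.

\section{Preliminaries}\label{sec:prelim}

\subsection*{Analytic sets}
A subset of a standard Borel space is \emph{analytic} if it is the projection of a Borel subset of its product with a Polish space, and \emph{coanalytic} if its complement is analytic. Analytic sets are closed under countable unions and intersections and under Borel images and preimages. Thus a condition built from Borel conditions by countable quantifiers and by existential quantifiers over Polish spaces is analytic. A set that is both analytic and coanalytic is Borel (Souslin's theorem). A \emph{tree} on $\mathbb N$ is a set $S\subset\mathbb N^{<\omega}$ of finite sequences that contains the empty sequence and is closed under initial segments; $[S]$ is the set of $b\in\mathbb N^{\mathbb N}$ all of whose finite initial segments lie in $S$, and $S$ is \emph{well-founded} if $[S]=\emptyset$. The trees form a closed subset $\mathrm{Tr}$ of $2^{\mathbb N^{<\omega}}$. We use two standard facts: the set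 $\mathrm{WF}\subset\mathrm{Tr}$ of well-founded trees is not analytic, and the set of well-orders of $\mathbb N$ is not an analytic subset of the Polish space of linear orders of $\mathbb N$.

\begin{lemma}[Boundedness]\label{lem:bounded}
If $\mathcal C\subset\mathcal L_{\mathrm{SD}}$ is analytic and $\phi$ is a coanalytic rank, then $\sup\phi(\mathcal C)<\omega_1$.
\end{lemma}

\begin{proof}
Let $B\prec C$ mean that $B,C\in\mathcal C$ and not $C\le_\Pi B$. This relation is analytic, and for $B,C\in\mathcal C$ it says $\phi(B)<\phi(C)$, so it is well-founded. By the Kunen--Martin theorem \cite[31.1]{Kechris}, an analytic well-founded relation has countable rank. The rank of $C$ in $\prec$ is the order type of $\{\xi\in\phi(\mathcal C):\xi<\phi(C)\}$, so the rank of $\prec$ is the order type of $\phi(\mathcal C)$. Hence $\phi(\mathcal C)$ is a countable set of countable ordinals.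
\end{proof}

Functionals on $Y\in\mathrm{SB}$ are coded by real sequences: the \emph{code} of $f\in Y^*$ is $(f(d_i(Y)))_i\in\mathbb R^{\mathbb N}$. Since the $d_i(Y)$ are dense, on bounded subsets of $Y^*$ the weak$^*$ topology is the product topology of the codes. For $h\in\mathbb R^{\mathbb N}$ put
\[
\nu_Y(h)=\sup\Big\{\Big|\sum_it_ih_i\Big|:\ t\text{ rational},\ \Big\|\sum_it_id_i(Y)\Big\|\le1\Big\}\in[0,\infty].
\]
It satisfies $\nu_Y(h+h')\le\nu_Y(h)+\nu_Y(h')$.

\begin{lemma}\label{lem:borel}
\begin{enumerate}
\item[(a)] The conditions $u\in X$ on $(X,u)\in\mathrm{SB}\times C(\Delta)$ and $\dim X=1$ on $X\in\mathrm{SB}$ are Borel.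
\item[(b)] The map $(Y,h)\mapsto\nu_Y(h)$ is Borel. Moreover $\nu_Y(h)<\infty$ if and only if $h$ is the code of some $f\in Y^*$, and then $\nu_Y(h)=\|f\|$.
\item[(c)] The relation $X\cong Y$ on $\mathrm{SB}\times\mathrm{SB}$ is analytic.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $u\in X$ iff $\inf_n\|u-d_n(X)\|=0$. We have $\dim X=1$ iff some $d_n(X)$ is nonzero and any two $d_n(X),d_m(X)$ are linearly dependent, and $u,u'\in C(\Delta)$ are linearly dependent iff $u(\tau)u'(\tau')=u(\tau')u'(\tau)$ for all $\tau,\tau'\in\Delta$, a closed condition.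

(b) The function $\nu$ is a supremum of countably many Borel functions, one for each $t$. If $h$ is the code of $f$, then $\sum t_ih_i=f(\sum t_id_i(Y))$, and the rational combinations of norm at most $1$ are dense in $B_Y$; so $\nu_Y(h)=\|f\|$. Suppose $\nu_Y(h)=c<\infty$. Given $t$, we have $\theta|\sum t_ih_i|\le c$ for every rational $\theta>0$ with $\theta\|\sum t_id_i(Y)\|\le1$, and therefore $|\sum t_ih_i|\le c\|\sum t_id_i(Y)\|$. So $\sum t_id_i(Y)\mapsto\sum t_ih_i$ is well defined, $\mathbb Q$-linear and $c$-Lipschitz on a dense set, and it extends to an $f\in Y^*$ with code $h$.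

(c) $X\cong Y$ iff there are $c\in\mathbb N$ and $(u_n)\in C(\Delta)^{\mathbb N}$ such that $u_n\in Y$ for all $n$, $c^{-1}\|\sum t_nd_n(X)\|\le\|\sum t_nu_n\|\le c\|\sum t_nd_n(X)\|$ for all rational $t$, and for all $m,p$ there is a rational $t$ with $\|d_m(Y)-\sum t_nu_n\|<1/p$.
\end{proof}

\subsection*{Duality}
We regard $E$ as a subspace of $E^{**}$. Goldstine's theorem says that $B_E$ is weak$^*$ dense in $B_{E^{**}}$. If $R=\sum_{i\le n}\psi_i(\cdot)x_i$ is a finite-rank operator on $E$, then $R^{**}\zeta=\sum_i\zeta(\psi_i)x_i$; so $R^{**}$ takes values in $R(E)$ and is weak$^*$-to-norm continuous. For a closed subspace $X\subset E^*$, restriction to $X$ maps $E^{**}$ onto $X^*$ with kernel $X^\perp$. Separability of a dual space will enter only through the following lemma.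

\begin{lemma}\label{lem:baire}
Let $Y^*$ be norm separable, $K\subset Y^*$ nonempty and weak$^*$ compact, and $\varepsilon>0$. Then some nonempty relatively weak$^*$ open subset of $K$ has norm diameter at most $\varepsilon$.
\end{lemma}

\begin{proof}
Cover $K$ by countably many closed balls of radius $\varepsilon/2$. They are weak$^*$ closed, so by the Baire category theorem in the compact space $K$ one of them contains a nonempty relatively open subset of $K$.
\end{proof}

All preduals of $E$ can be found inside $E^*$. A closed subspace $X\subset E^*$ is a \emph{predual subspace} if the map $\iota_X:E\to X^*$, $\iota_X(x)(\psi)=\psi(x)$, is an isomorphism onto $X^*$. In that case let $Q_X\zeta=\iota_X^{-1}(\zeta|_X)$ for $\zeta\in E^{**}$. This is a bounded projection of $E^{**}$ onto $E$ with kernel $X^\perp$, and $Q_X\zeta$ is the unique vector of $E$ with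
\begin{equation}\label{eq:QX}
\psi(Q_X\zeta)=\zeta(\psi)\qquad(\psi\in X).
\end{equation}

\begin{lemma}\label{lem:predual}
\begin{enumerate}
\item[(a)] If $X\subset E^*$ is a closed subspace and $E^{**}=E\oplus X^\perp$, then $X$ is a predual subspace.
\item[(b)] $Y^*\cong E$ if and only if $Y$ is isomorphic to a predual subspace of $E^*$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $\iota_X$ is injective because $E\cap X^\perp=0$ and surjective because $E+X^\perp=E^{**}$; apply the open mapping theorem.

(b) Let $V:E\to Y^*$ be an isomorphism onto. Then $j=V^*|_Y$ is an isomorphism of $Y$ onto a closed subspace $X$ of $E^*$, and $\iota_X(x)(jy)=(jy)(x)=(Vx)(y)$. Thus $j^*\iota_X=V$, where $j^*:X^*\to Y^*$ is an isomorphism onto, and so $\iota_X$ is an isomorphism onto. Conversely, if $Y\cong X$ for a predual subspace $X$, then $Y^*\cong X^*\cong E$.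
\end{proof}

\section{Trees of finite sets and a test for non-analyticity}\label{sec:trees}

Let $\mathrm{Fin}$ be the set of finite subsets of $\mathbb N$, with the convention $\max\emptyset=0$. For $F\subset\mathbb N$ and an integer $a\ge0$ let $\pi_aF=F\cap\{1,\dots,a\}$; the sets $\pi_aF$ are the \emph{initial segments} of $F$. For $S\in\mathrm{Tr}$ put
\[
T_S=\big\{\{m_1<\dots<m_n\}\in\mathrm{Fin}:\ \text{there is }s\in S\text{ of length }n\text{ with }s_j\le m_j\text{ for }j\le n\big\}.
\]
This family contains $\emptyset$ and is closed under initial segments. For example, $S=\{\emptyset,(1)\}$ gives $\emptyset$ and all singletons, and any $S$ containing all constant sequences $(1,\dots,1)$ gives $T_S=\mathrm{Fin}$. The point of passing from $S$ to $T_S$ is that $T_S$ is stable under moving elements to the right, so that a node which has one extension has all sufficiently late extensions. For $T=T_S$ let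
\begin{itemize}
\item $[T]$ be the set of infinite $N\subset\mathbb N$ with $\pi_aN\in T$ for all $a$ (the \emph{branches});
\item $T^{\mathrm{nt}}$ be the set of $F\in T$ that are proper initial segments of a member of $T$ (the \emph{nonterminal} nodes);
\item $T^\infty\subset T^{\mathrm{nt}}$ be the set of initial segments of branches.
\end{itemize}
For fixed $F$, the condition $F\in T_S$ involves only finitely many $s$ and is clopen in $S$. Since $F\in T_S^{\mathrm{nt}}$ iff $F\cup\{m\}\in T_S$ for some $m>\max F$, this condition is Borel in $S$. For $M\subset\mathbb N$ write $M_{>y}=M\cap(y,\infty)$.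

\begin{lemma}\label{lem:trees}
Let $S\in\mathrm{Tr}$ and $T=T_S$.
\begin{enumerate}
\item[(a)] If $F\in T^{\mathrm{nt}}$, then $F\cup\{m\}\in T$ for all large $m$.
\item[(b)] If $b\in[S]$ and $n_1<n_2<\cdots$ satisfy $n_j\ge b_j$ for all $j$, then $\{n_1,n_2,\dots\}\in[T]$. Every member of $[T]$ arises in this way. In particular $S$ is well-founded iff $[T]=\emptyset$ iff $T^\infty=\emptyset$.
\item[(c)] For $F\in T^\infty$ there is $\beta^F:\mathbb N\to\mathbb N$ such that $F\cup\{m_1<m_2<\cdots\}\in[T]$ whenever $m_1>\max F$ and $m_j\ge\beta^F(j)$ for all $j$. In particular $F\cup\{m\}\in T^\infty$ for all large $m$.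
\item[(d)] There is an infinite $M\subset\mathbb N$ such that for every $F\in T^\infty$ we have $F\cup M_{>y}\in[T]$ for all large $y$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $|F|=n$. A witness for a proper extension of $F$, cut to length $n+1$, is an $s\in S$ with $s_j$ at most the $j$-th element of $F$ for $j\le n$. Every $m>\max F$ with $m\ge s_{n+1}$ works.

(b) For the first assertion, $(b_1,\dots,b_k)$ witnesses $\{n_1,\dots,n_k\}\in T$. If $\{n_1<n_2<\cdots\}\in[T]$, then the $s\in S$ with $s_j\le n_j$ for all $j$ up to the length of $s$ form a finitely branching tree with nodes of every length, and K\"onig's lemma gives a branch $b$ of it.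

(c) Let $F$ be an initial segment of a branch, take $b$ for this branch from (b), and put $\beta^F(j)=b_{|F|+j}$. The first assertion of (b) applies.

(d) If $T^\infty=\emptyset$ take $M=\mathbb N$. Otherwise enumerate $T^\infty=\{F_1,F_2,\dots\}$ and choose $M=\{m_1<m_2<\cdots\}$ with $m_i\ge\beta^{F_q}(j)$ for all $q,j\le i$. Fix $q$ and let $y\ge\max F_q$ be so large that $M_{>y}=\{m_{l+1},m_{l+2},\dots\}$ with $l\ge q$. Then $m_{l+j}\ge\beta^{F_q}(j)$ for all $j$, because $q,j\le l+j$, and (c) applies.
\end{proof}

Part (d), a single tail that completes every node of $T^\infty$ to a branch, is used only in Lemma~\ref{lem:key}.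

\begin{definition}
Let $T=T_S$. A \emph{$T$-system} in a dual space $Y^*$ is a bounded family $(w_F)_{F\in T}$ in $Y^*$ such that $w_{F\cup\{m\}}\to w_F$ weak$^*$ as $m\to\infty$ for every $F\in T^{\mathrm{nt}}$, and such that for some $\delta>0$ we have $\|w_{F\cup\{m\}}-w_F\|\ge\delta$ whenever $m>\max F$ and $F\cup\{m\}\in T$.
\end{definition}

\begin{lemma}\label{lem:system}
If $Y^*$ is separable and contains a $T_S$-system, then $S$ is well-founded.
\end{lemma}

\begin{proof}
Suppose not. Then $\Omega=\{w_F:F\in T_S^\infty\}$ is nonempty. A relatively weak$^*$ open subset of $\Omega$ that contains $w_F$ contains $w_{F\cup\{m\}}$ for large $m$, since $F\cup\{m\}\in T_S^\infty$ by Lemma~\ref{lem:trees}(c); so it has diameter at least $\delta$. The weak$^*$ closure $K$ of the bounded set $\Omega$ is weak$^*$ compact, and each nonempty relatively open subset of $K$ meets $\Omega$ in a nonempty relatively open set, so it too has diameter at least $\delta$. This contradicts Lemma~\ref{lem:baire} with $\varepsilon<\delta$.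
\end{proof}

\begin{proposition}\label{prop:test}
Let $\mathcal Y\subset\mathrm{SB}$ consist of spaces with separable dual. Suppose that for every well-founded $S$ there is $Y\in\mathcal Y$ such that $Y^*$ contains a $T_S$-system. Then $\mathcal Y$ is not analytic.
\end{proposition}

\begin{proof}
By the hypothesis and Lemma~\ref{lem:system}, $S\in\mathrm{WF}$ iff some $Y\in\mathcal Y$ has a $T_S$-system in its dual. Passing to codes (Lemma~\ref{lem:borel}(b)), this says that there are $Y\in\mathcal Y$, $c\in\mathbb N$ and $(h_F)\in(\mathbb R^{\mathbb N})^{\mathrm{Fin}}$ such that $\nu_Y(h_F)\le c$ for $F\in T_S$; $h_{F\cup\{m\}}\to h_F$ coordinatewise as $m\to\infty$ for $F\in T_S^{\mathrm{nt}}$; and $\nu_Y(h_{F\cup\{m\}}-h_F)\ge1/c$ whenever $m>\max F$ and $F\cup\{m\}\in T_S$. These three conditions are Borel in $(S,Y,c,(h_F))$. If $\mathcal Y$ were analytic, $\mathrm{WF}$ would be analytic.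
\end{proof}

\begin{example}[The preduals of $\ell_1$]\label{ex:ell1}
The set $\{Y\in\mathrm{SB}:Y^*\cong\ell_1\}$ is not analytic. Let $S$ be well-founded and $T=T_S$. If $S=\{\emptyset\}$, then $T=\{\emptyset\}$ and $w_\emptyset=0$ is a $T$-system in $c_0^*$. Otherwise $T$ is countably infinite. View $T$ as a subset of the compact space $2^{\mathbb N}$ of all subsets of $\mathbb N$. If $N$ is a limit of members of $T$, then $\pi_aN\in T$ for all $a$, so $N\in T\cup[T]=T$. Thus $T$ is a countable compact space, every finite signed measure on it is a sum $\sum c_F\delta_F$ of point masses, and $C(T)^*=\ell_1(T)\cong\ell_1$. The point masses $\delta_F$ form a $T$-system, because $F\cup\{m\}\to F$ in $2^{\mathbb N}$ and $\|\delta_F-\delta_H\|=2$ for $F\neq H$. Proposition~\ref{prop:test} applies.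

Let $\mathcal A_0$ be the set of $(X,Y,0)$ with $X\cong\ell_1$ and $\dim Y=1$, which is analytic by Lemma~\ref{lem:borel}. By \eqref{eq:fiber}, the set above is the image of $(\mathcal A_0)_*$ under a coordinate projection, so $(\mathcal A_0)_*$ is not analytic. This is no counterexample: $\mathcal A_0$ is a single isomorphism class, so by Theorem~\ref{thm:uniform} every rank is unbounded on the preadjoints of each of its members.
\end{example}

The example suggests what to build. The space $\ell_1(T)$ has two preduals tied to the tree. One is $c_0(T)$, the closed span in $\ell_\infty(T)$ of the functions supported on sets $F\subset\{1,\dots,a\}$; it exists for every $T$. The other is $C(T)$, by the Stone--Weierstrass theorem the closed span of the functions of $F$ that depend only on $\pi_aF$ for some $a$; it exists for well-founded $T$. The defect is that $\ell_1(T)$ forgets $T$, so that one space collects the preduals of all trees. We replace the $\ell_1$-norm by a smaller norm that keeps both preduals but leaves so little room in the bidual that all preduals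 can be listed.

\section{The spaces $E_T$}\label{sec:norm}

Let $(e_F)_{F\in\mathrm{Fin}}$ be the unit vector basis of $c_{00}(\mathrm{Fin})$; we write $x=\sum x_Fe_F$. The \emph{stage} of $e_F$ is $\max F$. Define linear maps by
\[
\sigma(e_F)=1,\qquad\pi_ae_F=e_{\pi_aF},\qquad P_Ie_F=\begin{cases}e_F&\text{if }\max F\in I,\\0&\text{otherwise,}\end{cases}
\]
for integers $a\ge0$ and intervals $I\subset\{0,1,2,\dots\}$, finite or infinite. Put $P_a=P_{[0,a]}$. Then $\pi_a\pi_b=\pi_{\min(a,b)}$, $\sigma\pi_a=\sigma$ and $\pi_aP_a=P_a$. A vector $x$ is \emph{of stage $m$} if $P_{\{m\}}x=x$.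

We want $\sigma$ to be bounded, vectors living on disjoint intervals of stages to satisfy a lower $\ell_2$-estimate, and the maps $\pi_a$ to be uniformly bounded; and we want the norm to be no larger than these demands force. Let $\mathcal K$ be the smallest set of linear functionals on $c_{00}(\mathrm{Fin})$ that contains $\sigma$ and satisfies
\begin{enumerate}
\item[(K1)] $\sum_{j\le n}\beta_jf_jP_{I_j}\in\mathcal K$ if $f_j\in\mathcal K$, the intervals $I_1,\dots,I_n$ are pairwise disjoint and $\sum\beta_j^2\le1$;
\item[(K2)] $\frac12g\pi_aP_I\in\mathcal K$ if $g\in\mathcal K$ and $a<\min I$.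
\end{enumerate}
Put $\|x\|=\sup_{f\in\mathcal K}|f(x)|$. By minimality of $\mathcal K$, a property holds for all $f\in\mathcal K$ once it holds for $\sigma$ and passes from members of $\mathcal K$ to the functionals formed from them in (K1) and (K2); we call this \emph{induction on $f$}. On vectors of a single stage the norm obeys a recursion that drives most later estimates.

\begin{lemma}\label{lem:stage}
If $y$ is of stage $m$, then $\|y\|=\max\big\{|\sigma(y)|,\ \tfrac12\max_{0\le a<m}\|\pi_ay\|\big\}$, where the inner maximum is $0$ for $m=0$.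
\end{lemma}

\begin{proof}
Let $\rho\in[0,\infty]$ be the right-hand side. We have $\|y\|\ge\rho$ because $\sigma\in\mathcal K$ and $\frac12g\pi_aP_{\{m\}}\in\mathcal K$ for $g\in\mathcal K$, $a<m$. We show $|f(y)|\le\rho$ by induction on $f$. In (K1) at most one interval $I_j$ contains $m$, so $f(y)$ is $0$ or $\beta_jf_j(y)$ with $|\beta_j|\le1$. In (K2), $f(y)=0$ if $m\notin I$; otherwise $a<m$ and $|f(y)|=\frac12|g(\pi_ay)|\le\frac12\|\pi_ay\|$.
\end{proof}

\begin{lemma}\label{lem:basic}
Let $x\in c_{00}(\mathrm{Fin})$.
\begin{enumerate}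
\item[(a)] $\|e_F\|=1$ for all $F$; hence $|\sigma(x)|\le\|x\|\le\sum|x_F|<\infty$.
\item[(b)] $\sum_j\|P_{I_j}x\|^2\le\|x\|^2$ for pairwise disjoint intervals $I_1,\dots,I_n$.
\item[(c)] $\|\pi_ax\|\le3\|x\|$ for all $a$.
\item[(d)] $\|\cdot\|$ is a norm, and $\|e_F-e_H\|\ge1$ if $\max F\neq\max H$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Induct on $m=\max F$: for $a<m$ the vector $\pi_ae_F=e_{\pi_aF}$ has smaller stage, so Lemma~\ref{lem:stage} gives $\|e_F\|=1$.

(b) For $f_j\in\mathcal K$ and $\sum\beta_j^2\le1$, (K1) gives $|\sum\beta_jf_j(P_{I_j}x)|\le\|x\|$. The supremum over $(\beta_j)$ gives $\sum f_j(P_{I_j}x)^2\le\|x\|^2$; then take the supremum over the $f_j$.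

(c) We have $\pi_ax=P_ax+\pi_aP_{(a,\infty)}x$. The first term has norm at most $\|x\|$ by (b), and the second at most $2\|x\|$ because $\frac12g\pi_aP_{(a,\infty)}\in\mathcal K$ for all $g\in\mathcal K$.

(d) Since $\|x\|\ge\|P_{\{m\}}x\|$ by (b), it suffices to show $\|y\|>0$ for nonzero $y$ of stage $m$. For $m=0$, $y$ is a multiple of $e_\emptyset$. For $m\ge1$, the map $F\mapsto F\setminus\{m\}$ is injective on the sets with maximum $m$, so $\pi_{m-1}y\neq0$. This vector has a nonzero component of some stage $m'<m$, so $\|\pi_{m-1}y\|>0$ by induction on $m$, and $\|y\|\ge\frac12\|\pi_{m-1}y\|$. Finally $\|e_F-e_H\|\ge\|P_{\{\max F\}}(e_F-e_H)\|=\|e_F\|=1$.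
\end{proof}

The lower estimate (b) cannot be reversed for all blocks, since $\sigma$ takes the value $n$ on a sum of $n$ basis vectors. It can be reversed for blocks whose projection onto all earlier stages vanishes. The hypothesis is dropped for the first and last block because cutting by an interval destroys it there, and the statement must survive such cuts for the induction to run.

\begin{lemma}\label{lem:upper}
Let $0\le b_0<\dots<b_n$ and let $y_1,\dots,y_n\in c_{00}(\mathrm{Fin})$ satisfy $P_{(b_{k-1},b_k]}y_k=y_k$ for $1\le k\le n$ and $\pi_{b_{k-1}}y_k=0$ for $1<k<n$. Then $\|\sum y_k\|\le\sqrt2\,(\sum\|y_k\|^2)^{1/2}$.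
\end{lemma}

\begin{proof}
We prove $|f(\sum y_k)|\le\sqrt2(\sum\|y_k\|^2)^{1/2}$ by induction on $f$, for all such sequences at once. Note that the bound holds whenever $f(y_k)=0$ for all but two indices $k,k'$, since $\|y_k\|+\|y_{k'}\|\le\sqrt2(\|y_k\|^2+\|y_{k'}\|^2)^{1/2}$. This settles $f=\sigma$, because $\sigma(y_k)=\sigma(\pi_{b_{k-1}}y_k)=0$ for $1<k<n$.

For an interval $I$ let $R(I)=\{k:I\cap(b_{k-1},b_k]\neq\emptyset\}$, a set of consecutive integers; $P_Iy_k=0$ for $k\notin R(I)$. Call $k\in R(I)$ \emph{interior} if it is neither the first nor the last element of $R(I)$. For interior $k$ we have $1<k<n$, $P_Iy_k=y_k$, and $\min I\le b_{k-1}$ because $k-1\in R(I)$.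

Let $f$ be as in (K1). For each $j$ the sequence $(P_{I_j}y_k)_{k\in R(I_j)}$ satisfies the hypotheses of the lemma, since its interior terms are terms $y_k$ with $1<k<n$. The inductive hypothesis for $f_j$, the Cauchy--Schwarz inequality and Lemma~\ref{lem:basic}(b) give
\[
\Big|\sum_j\beta_jf_j\Big(\sum_kP_{I_j}y_k\Big)\Big|\le\sqrt2\Big(\sum_j\sum_k\|P_{I_j}y_k\|^2\Big)^{1/2}\le\sqrt2\Big(\sum_k\|y_k\|^2\Big)^{1/2}.
\]
Let $f=\frac12g\pi_aP_I$ be as in (K2). For interior $k\in R(I)$ we have $a<\min I\le b_{k-1}$, so $\pi_aP_Iy_k=\pi_a\pi_{b_{k-1}}y_k=0$. Hence $f(y_k)=0$ for all but two indices.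
\end{proof}

From now until the end of Section~\ref{sec:preduals} fix $S\in\mathrm{Tr}$ and $T=T_S$. For $T'\subset T$ let $c_{00}(T')$ be the span of $\{e_F:F\in T'\}$, and let $E=E_T$ be the completion of $c_{00}(T)$. Since $T$ is closed under initial segments, $P_I$ and $\pi_a$ extend to bounded operators on $E$, $\sigma$ extends to an element of $E^*$, and Lemma~\ref{lem:basic}(b),(c) hold on $E$. Put $T_a=\{F\in T:F\subset\{1,\dots,a\}\}$ and $E_a=c_{00}(T_a)$. Both $P_a$ and $\pi_a$ are projections onto the finite-dimensional space $E_a$. They are uniformly bounded and fix a given vector of $c_{00}(T)$ for large $a$, so $P_ax\to x$ and $\pi_ax\to x$ for all $x\in E$.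

\begin{example}\label{ex:James}
Let $T$ consist of $\emptyset$ and the singletons, and write $x=x_0e_\emptyset+\sum_mx_me_{\{m\}}$. On $c_{00}(T)$ every $f\in\mathcal K$ has the form $\sum\beta_j\sigma P_{I_j}$ with disjoint $I_j$ and $\sum\beta_j^2\le1$. Indeed, this form is preserved by (K1), which intersects intervals and multiplies coefficients, and in (K2) we have $\pi_ae_{\{m\}}=e_\emptyset$ for $m\in I$, so $f=\frac12g(e_\emptyset)\,\sigma P_I$. Therefore
\[
\|x\|=\sup\Big(\sum_j\Big(\sum_{m\in I_j}x_m\Big)^2\Big)^{1/2},
\]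
the supremum being over finite families of disjoint intervals. This is the norm of the James space; its preduals are found in Example~\ref{ex:James2}.
\end{example}

\section{The bidual of $E_T$}\label{sec:bidual}

The analogs of $c_0(T)$ and $C(T)$ are the subspaces
\[
Z_P=\overline{\mathrm{span}}\bigcup_aP_a^*E^*,\qquad Z_\pi=\overline{\mathrm{span}}\bigcup_a\pi_a^*E^*
\]
of $E^*$. Put $G=Z_P^\perp=\{\zeta\in E^{**}:P_a^{**}\zeta=0\text{ for all }a\}$.

\begin{proposition}\label{prop:dual}
For $\zeta\in E^{**}$ the limit $\Pi\zeta=\lim_aP_a^{**}\zeta$ exists in $E$, and $\zeta-\Pi\zeta\in G$. We have $E^{**}=E\oplus G$, so $Z_P$ is a predual subspace and $E\cong Z_P^*$.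
\end{proposition}

\begin{proof}
Let $I_1,\dots,I_n$ be disjoint finite intervals. By Goldstine's theorem there is a net $x_\alpha\to\zeta$ weak$^*$ with $\|x_\alpha\|\le\|\zeta\|$. The $P_{I_j}$ have finite rank, so $P_{I_j}x_\alpha\to P_{I_j}^{**}\zeta$ in norm, and Lemma~\ref{lem:basic}(b) gives $\sum_j\|P_{I_j}^{**}\zeta\|^2\le\|\zeta\|^2$. If $(P_a^{**}\zeta)_a$ were not Cauchy, there would be $\varepsilon>0$ and infinitely many disjoint finite intervals $I$ with $\|P_I^{**}\zeta\|\ge\varepsilon$, which this inequality forbids. So $\Pi\zeta$ exists, and $P_b\Pi\zeta=\lim_aP_bP_a^{**}\zeta=P_b^{**}\zeta$, that is, $\zeta-\Pi\zeta\in G$. If $x\in E\cap G$, then $x=\lim P_ax=0$. Apply Lemma~\ref{lem:predual}(a).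
\end{proof}

To describe $G$ we use the second family of projections. For $\gamma\in G$ put $\mu_a(\gamma)=\pi_a^{**}\gamma\in E_a$. Then
\begin{equation}\label{eq:mu}
\|\mu_a(\gamma)\|\le3\|\gamma\|,\qquad\pi_a\mu_b(\gamma)=\mu_a(\gamma)\quad(a\le b).
\end{equation}
The upper estimate of Lemma~\ref{lem:upper} shows that these finite-dimensional shadows determine $\gamma$.

\begin{lemma}\label{lem:sep}
\begin{enumerate}
\item[(a)] If $\gamma\in G$ and $\mu_a(\gamma)=0$ for all $a$, then $\gamma=0$.
\item[(b)] $E^*$ is the closed span of $\bigcup_a(P_a^*E^*\cup\pi_a^*E^*)$ and is separable.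
\item[(c)] A bounded sequence $(\zeta_k)$ in $E^{**}$ is weak$^*$ convergent iff $(P_a^{**}\zeta_k)_k$ and $(\pi_a^{**}\zeta_k)_k$ converge for all $a$, and these limits determine the weak$^*$ limit. In particular, a bounded sequence $(\gamma_k)$ in $G$ converges weak$^*$ to $\gamma\in G$ iff $\mu_a(\gamma_k)\to\mu_a(\gamma)$ for all $a$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose $\gamma\neq0$; take $\psi\in E^*$ with $\gamma(\psi)=1$ and put $C=\|\gamma\|$. Let $\Phi=(P_b,\pi_b):E\to E_b\times E_b$ and $L_b=\ker\Phi$.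

First, $c_{00}(T)\cap L_b$ is dense in $L_b$. The space $\Phi(c_{00}(T))$ is dense in the finite-dimensional space $\Phi(E)$, hence equal to it, so there is a finite-dimensional $D\subset c_{00}(T)$ that $\Phi$ maps bijectively onto $\Phi(E)$. The bounded projection $x\mapsto x-(\Phi|_D)^{-1}\Phi x$ of $E$ onto $L_b$ maps $c_{00}(T)$ into $c_{00}(T)\cap L_b$. Applying it to a sequence in $c_{00}(T)$ converging to a given $x\in L_b$ proves the density.

Next, $L_b$ is the common kernel of the finite-dimensional space of functionals $P_b^*E^*+\pi_b^*E^*$, which therefore equals $L_b^\perp$. Since $\gamma$ vanishes on it, $\gamma$ lies in $L_b^{\perp\perp}$, the isometric copy of $L_b^{**}$ in $E^{**}$. By Goldstine's theorem for $L_b$ and the density, there is $y\in c_{00}(T)\cap L_b$ with $\|y\|\le C+1$ and $\psi(y)>\frac12$. Start with $b_0=0$; given $b_{k-1}$, choose such a $y_k$ for $b=b_{k-1}$ and then $b_k>b_{k-1}$ with $P_{b_k}y_k=y_k$. Lemma~\ref{lem:upper} gives $n/2<\psi(\sum_{k\le n}y_k)\le\|\psi\|\sqrt2\,(C+1)\sqrt n$ for all $n$, which is absurd.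

(b) An element of $E^{**}$ vanishing on all $P_a^*E^*$ and $\pi_a^*E^*$ is a $\gamma\in G$ with all $\mu_a(\gamma)=0$, hence $0$. The Hahn--Banach theorem gives the first assertion, and the spaces $P_a^*E^*$, $\pi_a^*E^*$ are finite-dimensional.

(c) A bounded sequence in $E^{**}$ is weak$^*$ convergent iff it converges pointwise on a set with dense span, and the limit is determined by its values there. Convergence of $(P_a^{**}\zeta_k)_k$ in the finite-dimensional space $E_a$ means pointwise convergence of $(\zeta_k)$ on $P_a^*E^*$, and the same holds for $\pi_a$.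
\end{proof}

The tree supplies natural elements of $G$. For $F\in T^{\mathrm{nt}}$ the vectors $e_{F\cup\{m\}}$ lie in $E$ for large $m$ (Lemma~\ref{lem:trees}(a)), and for $m>b$ they satisfy $P_be_{F\cup\{m\}}=0$, $\pi_be_{F\cup\{m\}}=e_{\pi_bF}$. For $N\in[T]$ and large $a$ we have $P_be_{\pi_aN}=0$, $\pi_be_{\pi_aN}=e_{\pi_bN}$. By Lemma~\ref{lem:sep}(c) the weak$^*$ limits
\[
\gamma_F=\lim_me_{F\cup\{m\}}\quad(F\in T^{\mathrm{nt}}),\qquad\gamma_N=\lim_ae_{\pi_aN}\quad(N\in[T])
\]
exist. They lie in $G$, have norm at most $1$, and satisfy $\mu_b(\gamma_F)=e_{\pi_bF}$, $\mu_b(\gamma_N)=e_{\pi_bN}$.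

\begin{example}\label{ex:James2}
Let $T$ be as in Example~\ref{ex:James}. Checking on basis vectors gives $\pi_ax=P_ax+(\sigma(x)-\sigma(P_ax))e_\emptyset$, so $\mu_a(\gamma)=\gamma(\sigma)e_\emptyset$ for $\gamma\in G$. By Lemma~\ref{lem:sep}(a), $\gamma$ is determined by $\gamma(\sigma)$, and $\gamma_\emptyset(\sigma)=1$; hence $E^{**}=E\oplus\mathbb R\gamma_\emptyset$. If $X$ is a predual subspace, then $X^\perp=\ker Q_X$ is one-dimensional and contains $\gamma_\emptyset-r$ with $r=Q_X\gamma_\emptyset$, so $X=\ker(\gamma_\emptyset-r)$. Conversely, for every $r\in E$ this hyperplane is a predual subspace by Lemma~\ref{lem:predual}(a). So the predual subspaces are parametrized by one vector $r\in E$, the limit of $e_{\{m\}}$ pointwise on $X$. The choice $r=0$ gives $Z_P$, and $r=e_\emptyset$ gives a predual in whose dual the $e_F$ form a $T$-system.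
\end{example}

In general we shall parametrize a predual subspace by the countable family $r_F=Q_X\gamma_F$, $F\in T^{\mathrm{nt}}$. The difficulty is that $\iota_X$ is onto iff for \emph{every} $\gamma\in G$ there is $r\in E$ with $\gamma|_X=\iota_X(r)$, a condition that is not of analytic form; and when $S$ is ill-founded, $G$ contains the uncountably many elements $\gamma_N$. We must see how $G$ is generated by the $\gamma_F$. For $x\in c_{00}(T^{\mathrm{nt}})$ put $\hat x=\sum x_F\gamma_F\in G$, and let $E^{\mathrm{nt}}$ be the closure of $c_{00}(T^{\mathrm{nt}})$ in $E$.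

\begin{lemma}\label{lem:hat}
For $x\in c_{00}(T^{\mathrm{nt}})$ we have $\|\hat x\|\le\frac32\|x\|$ and $\mu_a(\hat x)=\pi_ax$ for all $a$. Hence $x\mapsto\hat x$ extends to a bounded linear map $E^{\mathrm{nt}}\to G$ with $\mu_a(\hat x)=\pi_ax$.
\end{lemma}

\begin{proof}
The formula follows from $\mu_a(\gamma_F)=\pi_ae_F$. For large $m$ the vector $x^{(m)}=\sum x_Fe_{F\cup\{m\}}$ lies in $E$, is of stage $m$, and satisfies $\sigma(x^{(m)})=\sigma(x)$ and $\pi_ax^{(m)}=\pi_ax$ for $a<m$. Lemmas~\ref{lem:stage} and~\ref{lem:basic}(c) give $\|x^{(m)}\|\le\frac32\|x\|$. Since $x^{(m)}\to\hat x$ weak$^*$ and the norm is weak$^*$ lower semicontinuous, $\|\hat x\|\le\frac32\|x\|$. The extension takes values in $G$ because $G$ is closed.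
\end{proof}

Part (a) of the next lemma says that every element of $G$ is a weak$^*$ limit of a bounded sequence $\hat x_k$. Part (b) refines this: one piece is reached by a norm limit, and the piece that needs a weak$^*$ limit involves only nodes on branches.

\begin{lemma}\label{lem:decomp}
Let $\gamma\in G$.
\begin{enumerate}
\item[(a)] $\mu_a(\gamma)\in c_{00}(T^{\mathrm{nt}})$ for all $a$, and $\widehat{\mu_a(\gamma)}\to\gamma$ weak$^*$ as $a\to\infty$.
\item[(b)] $\gamma=\hat x+\gamma'$ with $x\in E^{\mathrm{nt}}$, $\gamma'\in G$ and $\mu_a(\gamma')\in c_{00}(T^\infty)$ for all $a$.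
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $F\in T_a\setminus T^{\mathrm{nt}}$, and let $e_F^*(x)$ be the $F$-coefficient of $P_ax$; then $e_F^*\in P_a^*E^*\subset Z_P$. If $H\in T$ and $\pi_aH=F$, then $H=F$ because $F$ is terminal. So $\pi_a^*e_F^*=e_F^*$, and the $F$-coefficient of $\mu_a(\gamma)$ is $\gamma(\pi_a^*e_F^*)=\gamma(e_F^*)=0$. The sequence $\widehat{\mu_a(\gamma)}$ is bounded by \eqref{eq:mu} and Lemma~\ref{lem:hat}, and $\mu_b(\widehat{\mu_a(\gamma)})=\pi_b\mu_a(\gamma)=\mu_b(\gamma)$ for $a\ge b$. Apply Lemma~\ref{lem:sep}(c).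

(b) Since $E^*$ is separable, bounded sequences in $E^{**}$ have weak$^*$ convergent subsequences. Choose $a_1<a_2<\cdots$ with $\mu_{a_i}(\gamma)\to\zeta\in E^{**}$ weak$^*$, and put $x=\Pi\zeta$, $\gamma'=\zeta-x\in G$. For every $b$, $P_bx=P_b^{**}\zeta=\lim_iP_b\mu_{a_i}(\gamma)$ lies in $c_{00}(T_b\cap T^{\mathrm{nt}})$ by (a); so $x=\lim_bP_bx\in E^{\mathrm{nt}}$. By \eqref{eq:mu}, $\pi_b^{**}\zeta=\lim_i\pi_b\mu_{a_i}(\gamma)=\mu_b(\gamma)$, that is,
\[
\mu_b(\gamma')=\mu_b(\gamma)-\pi_bx=\mu_b(\gamma)-\mu_b(\hat x)\qquad\text{for all }b .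
\]
Lemma~\ref{lem:sep}(a) gives $\gamma=\hat x+\gamma'$. Since $\pi_{a_i}x\to x$, we also get
\begin{equation}\label{eq:escape}
P_b\,\mu_{a_i}(\gamma')=P_b\mu_{a_i}(\gamma)-P_b\pi_{a_i}x\ \longrightarrow\ P_b^{**}\zeta-P_bx=0\qquad(i\to\infty)
\end{equation}
for every $b$: the mass of $\mu_{a_i}(\gamma')$ escapes to ever later stages. We follow it along the tree. Write $\mu_a(\gamma')=\sum_F\mu_a(F)e_F$ and suppose $\mu_a(F_0)\neq0$, $F_0\in T_a$. By \eqref{eq:escape} with $b=a$ there is $i$ with $a_i>a$ and $|\mu_{a_i}(F_0)|<|\mu_a(F_0)|$. By \eqref{eq:mu}, $\mu_a(F_0)$ is the sum of $\mu_{a_i}(H)$ over the $H\in T_{a_i}$ with $\pi_aH=F_0$. So there is $F_1\in T_{a_i}$, $F_1\neq F_0$, with $\pi_aF_1=F_0$ and $\mu_{a_i}(F_1)\neq0$. Repeating the step from $(a_i,F_1)$, and so on, produces $F_0,F_1,F_2,\dots$ in $T$, each a proper initial segment of the next. Their union is a branch with initial segment $F_0$, so $F_0\in T^\infty$.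
\end{proof}

\section{All preduals of $E_T$}\label{sec:preduals}

Let $X\subset E^*$ be a closed subspace on which every $\gamma_F$ agrees with some $r_F\in E$. To conclude that a weak$^*$ limit of elements $\hat x_k$ also agrees on $X$ with a vector of $E$, we need the vectors $\sum_F(x_k)_Fr_F$ to cluster in $E$. Norm compactness would guarantee this and is a countable condition. The key fact is that it is automatic for predual subspaces, on the part of the tree that lies on branches. The reason is a mismatch: $G$ contains sequences with an upper $c_0$-estimate, and $E$ contains no such seminormalized sequence.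

\begin{lemma}\label{lem:noc0}
Let $(w_k)$ be a sequence in $E$ with $\|\sum_{k\le n}c_kw_k\|\le C'$ for all $n$ and all $|c_k|\le1$. Then $\|w_k\|\to0$.
\end{lemma}

\begin{proof}
Otherwise pass to a subsequence, which keeps the hypothesis, so that $\|w_k\|\ge\delta>0$ for all $k$. Choosing signs shows $\sum|\psi(w_k)|\le C'\|\psi\|$ for $\psi\in E^*$, so $w_k\to0$ weakly and $P_bw_k\to0$ in norm for each $b$. Put $b_0=0$. Given $b_{i-1}$ and $k_{i-1}$, choose $k_i>k_{i-1}$ with $\|P_{b_{i-1}}w_{k_i}\|\le2^{-i}\delta/4$ and then $b_i>b_{i-1}$ with $\|w_{k_i}-P_{b_i}w_{k_i}\|\le2^{-i}\delta/4$. The vectors $u_i=P_{(b_{i-1},b_i]}w_{k_i}$ satisfy $\|u_i-w_{k_i}\|\le2^{-i}\delta/2$. By Lemma~\ref{lem:basic}(b), $n(\delta/2)^2\le\sum_{i\le n}\|u_i\|^2\le\|\sum_{i\le n}u_i\|^2\le(C'+\delta)^2$ for all $n$, a contradiction.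
\end{proof}

\begin{example}\label{ex:c0}
Let $T=\mathrm{Fin}$ and $g_k=\gamma_{\mathbb N}-\gamma_{\mathbb N\setminus\{k\}}$. We show $\|g_k\|\ge\frac13$ and $\|\sum_{k\le n}c_kg_k\|\le2$ for $|c_k|\le1$. Let $g_k^{(a)}=e_{\pi_a\mathbb N}-e_{\pi_a(\mathbb N\setminus\{k\})}=\mu_a(g_k)$. It is $0$ for $a<k$ and of stage $a$ for $a>k$, while $1\le\|g_k^{(k)}\|\le2$; thus $\|g_k\|\ge\frac13$ by \eqref{eq:mu}. The vector $v^{(a)}=\sum_{k\le n,\,k<a}c_kg_k^{(a)}$ is of stage $a$ and $\sigma(v^{(a)})=0$. For $a'<a$, the terms with $k>a'$ vanish under $\pi_{a'}$, so $\pi_{a'}v^{(a)}$ equals $v^{(a')}$ plus at most the one term $c_{a'}g_{a'}^{(a')}$. By Lemma~\ref{lem:stage} and induction on $a$, $\|v^{(a)}\|\le\frac12(2+2)=2$; let $a\to\infty$. The induction closes only because the factor in (K2) is less than $1$. By Lemma~\ref{lem:noc0}, $Q_X\gamma_{\mathbb N\setminus\{k\}}\to Q_X\gamma_{\mathbb N}$ in norm for every predual subspace $X$, although the $\gamma_{\mathbb N\setminus\{k\}}$ stay at distance at least $\frac13$ from $\gamma_{\mathbb N}$.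
\end{example}

Two features made this work: the $k$-th vector is invisible to $\pi_a$ for small $a$, and for large $a$ all vectors sit on the same stage. In general we obtain the first by taking differences and the second by continuing all nodes along the common tail $M$ of Lemma~\ref{lem:trees}(d).

\begin{lemma}\label{lem:key}
Let $X$ be a predual subspace of $E^*$. Then $U:c_{00}(T^\infty)\to E$, $Ux=Q_X\hat x$, is bounded and maps the unit ball onto a relatively compact set.
\end{lemma}

\begin{proof}
The map $U$ is bounded by Lemma~\ref{lem:hat}. If the image of the ball is not relatively compact, there are a bounded sequence $(x_k)$ in $c_{00}(T^\infty)$ and $\varepsilon>0$ with $\|Ux_p-Ux_q\|\ge\varepsilon$ for $p\neq q$. By a diagonal argument in the finite-dimensional spaces $E_a$ we may assume that $(\pi_ax_k)_k$ converges for every $a$. Let $C=2\sup\|x_k\|$, $c_X=\|\iota_X^{-1}\|$, $\delta=\varepsilon/(2c_X)$, and take $M$ from Lemma~\ref{lem:trees}(d).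

\emph{Step 1: choice of $g_k\in G$ with $\|Q_Xg_k\|\ge\delta$.} Put $l_1=0$. Given $l_k$, choose $p\neq q$ such that $z_k=x_p-x_q$ satisfies $\|\pi_{l_k}z_k\|\le2^{-k}$. Then $\|z_k\|\le C$ and $\|Uz_k\|\ge\varepsilon$. Write $z_k=\sum_Fz_{k,F}e_F$. For $y$ so large that $\max F\le y$ and $F\cup M_{>y}\in[T]$ for all $F$ in the support of $z_k$, let
\[
g_k^y=\sum_Fz_{k,F}\,\gamma_{F\cup M_{>y}}\in G .
\]
These elements have norm at most $\sum_F|z_{k,F}|$, and $\mu_a(g_k^y)=\pi_az_k=\mu_a(\hat z_k)$ for $y\ge a$. By Lemma~\ref{lem:sep}(c), $g_k^y\to\hat z_k$ weak$^*$ as $y\to\infty$, so by \eqref{eq:QX} $\psi(Q_Xg_k^y)\to\psi(Uz_k)$ for $\psi\in X$. Hence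
\[
\varepsilon\le\|Uz_k\|\le c_X\sup_{\psi\in B_X}|\psi(Uz_k)|\le c_X\liminf_y\|Q_Xg_k^y\| .
\]
Fix an admissible $y_k\ge l_k$ for which $g_k=g_k^{y_k}$ has $\|Q_Xg_k\|\ge\delta$, and put $l_{k+1}=\min M_{>y_k}>l_k$.

\emph{Step 2: $\|\sum_{k\le n}c_kg_k\|\le3C+3$ whenever $|c_k|\le1$.} Let $g_k^{(a)}=\sum_Fz_{k,F}\,e_{\pi_a(F\cup M_{>y_k})}$. Then $g_k^{(a)}\to g_k$ weak$^*$ as $a\to\infty$, $\pi_{a'}g_k^{(a)}=g_k^{(a')}$ for $a'\le a$, and $|\sigma(g_k^{(a)})|=|\sigma(z_k)|=|\sigma(\pi_{l_k}z_k)|\le2^{-k}$. There are three regimes.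
\begin{enumerate}
\item[(i)] If $a<l_{k+1}$, the tail is not yet seen: $g_k^{(a)}=\pi_az_k$ and $\|g_k^{(a)}\|\le3C$.
\item[(ii)] If $a\le l_k$, then $\|g_k^{(a)}\|=\|\pi_a\pi_{l_k}z_k\|\le3\cdot2^{-k}$.
\item[(iii)] If $a\ge l_{k+1}$, then $g_k^{(a)}$ is of stage $m(a)=\max(M\cap\{1,\dots,a\})$, which does not depend on $k$.
\end{enumerate}
Fix $n$ and $(c_k)$ and put $v_j^{(a)}=\sum_{k\le j}c_kg_k^{(a)}$. We prove by induction on $a$ that $\|v_j^{(a)}\|\le3C+3$ for all $0\le j\le n$ with $l_{j+1}\le a$. For $j=0$ the vector is $0$; this is the only case when $a=0$. Let $j\ge1$. By (iii), $v_j^{(a)}$ is of stage $m(a)\le a$, and $|\sigma(v_j^{(a)})|\le\sum2^{-k}\le1$. By Lemma~\ref{lem:stage} it suffices to show $\|v_j^{(a')}\|\le6C+6$ for $a'<a$. Let $i\le j$ be maximal with $l_{i+1}\le a'$; it exists since $l_1=0$. The inductive hypothesis gives $\|v_i^{(a')}\|\le3C+3$. If $i<j$, then $a'<l_{i+2}$, so the term $k=i+1$ has norm at most $3C$ by (i), and the terms $k\ge i+2$ have total norm at most $\sum3\cdot2^{-k}\le3$ by (ii). This completes the induction.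 Now take $j=n$, let $a\to\infty$, and use the weak$^*$ lower semicontinuity of the norm.

\emph{Step 3.} The vectors $w_k=Q_Xg_k\in E$ satisfy the hypothesis of Lemma~\ref{lem:noc0} with $C'=\|Q_X\|(3C+3)$, but $\|w_k\|\ge\delta$. This is a contradiction.
\end{proof}

We can now describe the predual subspaces by countably many conditions.

\begin{proposition}\label{prop:char}
A closed subspace $X\subset E^*$ is a predual subspace if and only if
\begin{enumerate}
\item[(p1)] there is $c$ with $\|x\|\le c\sup_{\psi\in B_X}|\psi(x)|$ for all $x\in E$;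
\item[(p2)] for each $F\in T^{\mathrm{nt}}$ there is $r_F\in E$ with $\psi(r_F)=\gamma_F(\psi)$ for all $\psi\in X$;
\item[(p3)] the linear map $U:c_{00}(T^\infty)\to E$ with $Ue_F=r_F$ is bounded and maps the unit ball onto a relatively compact set.
\end{enumerate}
Under \textup{(p1)} the vectors $r_F$ in \textup{(p2)} are unique.
\end{proposition}

\begin{proof}
Condition (p1) says that $\iota_X$ is an isomorphism onto a closed subspace of $X^*$; this gives the uniqueness. If $X$ is a predual subspace, (p1) holds, (p2) holds with $r_F=Q_X\gamma_F$ by \eqref{eq:QX}, and (p3) is Lemma~\ref{lem:key}.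

Assume (p1)--(p3). Since $E^{**}=E\oplus G$ and every element of $X^*$ is a restriction of an element of $E^{**}$, it suffices to show $\gamma|_X\in\iota_X(E)$ for $\gamma\in G$. Write $\gamma=\hat x+\gamma'$ as in Lemma~\ref{lem:decomp}(b). Take $x_k\in c_{00}(T^{\mathrm{nt}})$ with $x_k\to x$. Then $\hat x_k|_X\in\iota_X(E)$ by (p2), $\hat x_k\to\hat x$ in norm by Lemma~\ref{lem:hat}, and $\iota_X(E)$ is closed; so $\hat x|_X\in\iota_X(E)$. The vectors $\mu_a(\gamma')$ form a bounded sequence in $c_{00}(T^\infty)$, and $\widehat{\mu_a(\gamma')}(\psi)=\psi(U\mu_a(\gamma'))$ for $\psi\in X$ by (p2). By (p3) a subsequence of $(U\mu_a(\gamma'))_a$ converges in norm to some $r\in E$, and by Lemma~\ref{lem:decomp}(a) the left-hand side converges to $\gamma'(\psi)$. So $\gamma'|_X=\iota_X(r)$.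
\end{proof}

\begin{lemma}\label{lem:Zpi}
If $S$ is well-founded, then $Z_\pi$ is a predual subspace of $E^*$ and $(\iota_{Z_\pi}(e_F))_{F\in T}$ is a $T$-system in $Z_\pi^*$.
\end{lemma}

\begin{proof}
For $x\in E$ we have $\|\pi_ax\|=\sup_{\chi\in B_{E^*}}|\pi_a^*\chi(x)|\le3\sup_{\psi\in B_{Z_\pi}}|\psi(x)|$, and $\pi_ax\to x$; so (p1) holds with $c=3$. For $F\in T^{\mathrm{nt}}$ and $\psi=\pi_a^*\chi$ we have $\gamma_F(\psi)=\chi(\mu_a(\gamma_F))=\chi(\pi_ae_F)=\psi(e_F)$, and this identity passes to the closed span; so (p2) holds with $r_F=e_F$. Condition (p3) is empty because $T^\infty=\emptyset$. By (p2) and the definition of $\gamma_F$, $\psi(e_{F\cup\{m\}})\to\psi(e_F)$ for $\psi\in Z_\pi$. The family is bounded by $1$, and $\|\iota_{Z_\pi}(e_{F\cup\{m\}}-e_F)\|\ge\frac13$ by (p1) and Lemma~\ref{lem:basic}(d).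
\end{proof}

\begin{remark}
For ill-founded $S$ the space $Z_\pi$ still satisfies (p1) and (p2) with $r_F=e_F$, but (p3) fails: the vectors $e_{\{m\}}$, $\{m\}\in T^\infty$, are infinitely many and $1$-separated. So (p3) cannot be dropped. Nor can $T^\infty$ be replaced by $T^{\mathrm{nt}}$ in Lemma~\ref{lem:key}: if $S$ is well-founded and has a node of length $2$, then $\{m\}\in T^{\mathrm{nt}}$ for large $m$, and for $X=Z_\pi$ the vectors $Q_X\gamma_{\{m\}}=e_{\{m\}}$ are $1$-separated. This is why the splitting in Lemma~\ref{lem:decomp}(b) is needed.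
\end{remark}

\begin{proposition}\label{prop:fiber}
The set $\mathcal Y_T=\{Y\in\mathrm{SB}:Y^*\cong E_T\}$ is analytic.
\end{proposition}

\begin{proof}
As $E^*$ is separable, there is a linear isometry $J$ of $E^*$ onto a closed subspace of $C(\Delta)$. Let $\mathcal Q$ be the set of $X\in\mathrm{SB}$ such that $X\subset J(E^*)$ and $J^{-1}(X)$ is a predual subspace. By Lemma~\ref{lem:predual}(b), $Y\in\mathcal Y_T$ iff $Y\cong X$ for some $X\in\mathcal Q$, so by Lemma~\ref{lem:borel}(c) it suffices to show that $\mathcal Q$ is analytic.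

The condition $X\subset J(E^*)$ means $d_n(X)\in J(E^*)$ for all $n$ and is Borel. For such $X$ the functionals $\psi_n=J^{-1}d_n(X)$ depend on $X$ in a Borel way and are dense in $J^{-1}(X)$. Fix a countable dense set $D\subset E$. We claim that $X\in\mathcal Q$ iff $X\subset J(E^*)$ and there are $c\in\mathbb N$ and $(r_F)\in E^{T^{\mathrm{nt}}}$ such that
\begin{enumerate}
\item[(1)] $\|x\|\le c\sup_{\psi_n\neq0}|\psi_n(x)|/\|\psi_n\|$ for $x\in D$, with $\sup\emptyset=0$;
\item[(2)] $\psi_n(r_F)=\gamma_F(\psi_n)$ for all $n$ and $F\in T^{\mathrm{nt}}$;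
\item[(3)] $\|\sum x_Fr_F\|\le c\|x\|$ for rational $x\in c_{00}(T^\infty)$, and for every $p$ there is a finite $\Lambda\subset D$ with $\operatorname{dist}(\sum x_Fr_F,\Lambda)<1/p$ for all rational $x\in c_{00}(T^\infty)$ with $\|x\|\le1$.
\end{enumerate}
By density and continuity, (1) is (p1) and (2) is (p2). In (3), the inequality extends to real coefficients and says $\|U\|\le c$; the second clause says that $U$ maps the rational vectors of the unit ball onto a totally bounded set, and these vectors are dense in the unit ball of $c_{00}(T^\infty)$. So (3) is (p3), and the claim is Proposition~\ref{prop:char}. Since $T$ is fixed, $T^{\mathrm{nt}}$, $T^\infty$ and the $\gamma_F\in E^{**}$ are constants, and (1)--(3) are Borel in $(X,c,(r_F))$.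
\end{proof}

The last sentence is where the argument cannot be made uniform in $S$: condition (3) quantifies over $T_S^\infty$, and $\emptyset\in T_S^\infty$ holds exactly when $S$ is ill-founded.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

Let $\mathcal A$ be the set of $(X,Y,0)\in\mathcal L$ such that $\dim Y=1$ and $X$ is isometric to $E_{T_S}$ for some $S\in\mathrm{Tr}$.

\emph{$\mathcal A$ is analytic.} The conditions $y_n=0$ for all $n$ and $\dim Y=1$ are Borel. The space $X$ is isometric to some $E_{T_S}$ iff there are $S\in\mathrm{Tr}$ and $(u_F)\in C(\Delta)^{\mathrm{Fin}}$ such that $u_F\in X$ for $F\in T_S$; $\|\sum_{F\in T_S}t_Fu_F\|=\|\sum_{F\in T_S}t_Fe_F\|$ for all rational $t$; and for all $m,p$ there is a rational $t$ with $\|d_m(X)-\sum_{F\in T_S}t_Fu_F\|<1/p$. The relation $F\in T_S$ is clopen in $S$, and the norm of a vector of $c_{00}(\mathrm{Fin})$ was defined without reference to $S$, so these conditions are Borel in $(X,S,(u_F))$.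

\emph{$\mathcal A$ consists of dual operators.} If $(X,Y,0)\in\mathcal A$ with $X$ isometric to $E_{T_S}$, then $X\cong Z_P^*$ by Proposition~\ref{prop:dual}, and $(X,Y,0)$ is isomorphic to the adjoint of the zero operator $\mathbb R\to Z_P$.

\emph{Part (1).} Let $A\in\mathcal A$ have domain isometric to $E_T$, $T=T_S$. By \eqref{eq:fiber} the set of preadjoints of $A$ is $\{(X,Y,0):\dim X=1,\ Y\in\mathcal Y_T\}$, which is analytic by Lemma~\ref{lem:borel}(a) and Proposition~\ref{prop:fiber}. By Lemma~\ref{lem:bounded}, the supremum of a coanalytic rank $\phi$ on this set is a countable ordinal; let $\xi_A$ be its successor.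

\emph{Part (2).} Every $E_{T_S}$ is isometric to a member of $\mathrm{SB}$, so by \eqref{eq:fiber}
\[
\mathcal A_*=\{(X,Y,0):\dim X=1,\ Y\in\mathcal Y\},\qquad\mathcal Y=\bigcup_{S\in\mathrm{Tr}}\mathcal Y_{T_S}.
\]
If $\mathcal A_*$ were analytic, so would be its projection $\mathcal Y$ to the second coordinate. The spaces in $\mathcal Y$ have separable duals. If $S$ is well-founded, the space $Z_\pi\subset E_{T_S}^*$ is separable by Lemma~\ref{lem:sep}(b), so it is isometric to some $Y\in\mathrm{SB}$; by Lemma~\ref{lem:Zpi}, $Y\in\mathcal Y$ and $Y^*$ contains a $T_S$-system. By Proposition~\ref{prop:test}, $\mathcal Y$ is not analytic. This proves Theorem~\ref{thm:main}. \qed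

\section{Uniform bounds: proof of Theorem~\ref{thm:uniform}}\label{sec:uniform}

The obstacle to $B^*\cong A$ being analytic is the surjectivity of an embedding $V:E\to Y^*$, which quantifies over all of $B_{Y^*}$. When $Y^*$ is separable, $B_{Y^*}$ can be exhausted by removing weak$^*$ open pieces of small diameter in countably many steps, and then it is enough to approximate one point in each piece. If the number of steps is bounded by a fixed countable ordinal, the whole exhaustion is a point of a Polish space, and surjectivity becomes an existential condition. We show that such a bound exists on every analytic set of spaces with separable dual.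

Let $(O_j)$ be a countable base of $\mathbb R^{\mathbb N}$ and let $\mathbf K$ be the space of compact subsets of $\mathbb R^{\mathbb N}$, including $\emptyset$, with the Vietoris topology, generated by the sets $\{K:K\subset O\}$ and $\{K:K\cap O\neq\emptyset\}$, $O$ open. It is Polish. For $Y\in\mathrm{SB}$ let $\Theta_Y=\{h:\nu_Y(h)\le1\}$, the set of codes of $B_{Y^*}$; it is compact and homeomorphic to $(B_{Y^*},w^*)$. The set $\{(Y,h):h\in\Theta_Y\}$ is Borel with compact sections, so $Y\mapsto\Theta_Y$ is a Borel map $\mathrm{SB}\to\mathbf K$ \cite[28.8]{Kechris}. For $\Omega\subset\mathbb R^{\mathbb N}$ let $\operatorname{diam}_Y\Omega=\sup\{\nu_Y(h-h'):h,h'\in\Omega\}$, with $\operatorname{diam}_Y\emptyset=0$.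

\begin{lemma}\label{lem:hyper}
The following conditions are Borel in the variables $h\in\mathbb R^{\mathbb N}$, $K,L,K_n\in\mathbf K$, $J\in2^{\mathbb N}$, $Y\in\mathrm{SB}$:
\textup{(a)} $h\in K$, $K=\emptyset$, $K\cap O_j=\emptyset$;
\textup{(b)} $\bigcap_nK_n\subset L$, in particular $K\subset L$;
\textup{(c)} $K\subset L\cup\bigcup_{j\in J}O_j$;
\textup{(d)} $\operatorname{diam}_Y(K\cap O_j)\le\varepsilon$.
\end{lemma}

\begin{proof}
We use one fact: for closed $C\subset(\mathbb R^{\mathbb N})^n$, the condition $(K_1\times\dots\times K_n)\cap C=\emptyset$ is open. Indeed, by the tube lemma there are open $U_i\supset K_i$ with $(U_1\times\dots\times U_n)\cap C=\emptyset$, and the sets $\{K:K\subset U_i\}$ are open. We also use that every $h\notin L$ lies in some $O_i$ with $\overline{O_i}\cap L=\emptyset$.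

(a) $h\notin K$ means that $\{h\}\times K$ misses the diagonal; $K=\emptyset$ means $K\cap\mathbb R^{\mathbb N}=\emptyset$; and $K\cap O_j=\emptyset$ is closed by the definition of the topology.

(b) The inclusion holds iff for every $i$ with $\overline{O_i}\cap L=\emptyset$ there is $n$ with $\overline{O_i}\cap K_1\cap\dots\cap K_n=\emptyset$. Necessity is compactness; if $h\in\bigcap K_n\setminus L$, the condition fails for an $O_i\ni h$ as above. The last emptiness condition says that $K_1\times\dots\times K_n$ misses the closed set $\{(h,\dots,h):h\in\overline{O_i}\}$.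

(c) The inclusion holds iff for every $i$ with $\overline{O_i}\cap L=\emptyset$ there is a finite $J'\subset J$ such that $K$ misses the closed set $\overline{O_i}\setminus\bigcup_{j\in J'}O_j$. Necessity is compactness of $K\cap\overline{O_i}$; for sufficiency take $O_i\ni h$ as above for $h\in K\setminus L$.

(d) Write $O_j=\bigcup_mC_m$ with $C_m$ closed and increasing. The condition says that for all rational $t$ with $\|\sum t_id_i(Y)\|\le1$ and all $m,q$, the set $K\times K$ misses the closed set $\{(h,h')\in C_m^2:|\sum t_i(h_i-h_i')|\ge\varepsilon+1/q\}$.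
\end{proof}

Fix $Y$ with separable dual and $\varepsilon>0$. For compact $K\subset\Theta_Y$ put
\[
D_\varepsilon(K)=K\setminus\bigcup\{O_j:\operatorname{diam}_Y(K\cap O_j)\le\varepsilon\},
\]
and define $D_\varepsilon^0=\Theta_Y$, $D_\varepsilon^{\alpha+1}=D_\varepsilon(D_\varepsilon^\alpha)$, $D_\varepsilon^\lambda=\bigcap_{\alpha<\lambda}D_\varepsilon^\alpha$ for limit $\lambda$; we write $D_\varepsilon^\alpha(Y)$ when $Y$ varies. By Lemma~\ref{lem:baire}, $D_\varepsilon(K)\subsetneq K$ for $K\neq\emptyset$. A strictly decreasing transfinite sequence of closed sets in a second countable space is countable, since each step determines a new basic open set. So there is a least $\eta_\varepsilon(Y)<\omega_1$ with $D_\varepsilon^{\eta_\varepsilon(Y)}(Y)=\emptyset$.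

\begin{lemma}\label{lem:index}
If $\mathcal V\subset\mathrm{SB}$ is analytic and all $Y\in\mathcal V$ have separable dual, then $\sup_{Y\in\mathcal V}\eta_\varepsilon(Y)<\omega_1$.
\end{lemma}

\begin{proof}
For a linear order $\lhd$ of $\mathbb N$ let $\mathbf P(\lhd)$ say: there are $Y\in\mathcal V$ and nonempty compact $K_l\subset\Theta_Y$, $l\in\mathbb N$, such that whenever $l\lhd l'$ we have $K_{l'}\subset K_l$ and, for every $j$, either $K_{l'}\cap O_j=\emptyset$ or $\operatorname{diam}_Y(K_l\cap O_j)>\varepsilon$. This is analytic by Lemma~\ref{lem:hyper}.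

If $\mathbf P(\lhd)$ holds, then $\lhd$ is a well-order. Otherwise take $l_1\rhd l_2\rhd\cdots$ and let $K\subset\Theta_Y$ be the closure of the increasing union $\bigcup_iK_{l_i}$. If $O_j$ meets $K$, it meets some $K_{l_i}$, so $\operatorname{diam}_Y(K\cap O_j)\ge\operatorname{diam}_Y(K_{l_{i+1}}\cap O_j)>\varepsilon$. Thus $D_\varepsilon(K)=K\neq\emptyset$, which is impossible.

Suppose the supremum is $\omega_1$, and let $\lhd$ be a well-order of $\mathbb N$ of type $\alpha$. Choose $Y\in\mathcal V$ with $\eta_\varepsilon(Y)>\alpha$ and let $K_l=D_\varepsilon^\beta(Y)\neq\emptyset$, where $\beta<\alpha$ is the position of $l$. For $\beta<\beta'$ we have $D_\varepsilon^{\beta'}\subset D_\varepsilon^{\beta+1}\subset D_\varepsilon^\beta$, and a set $O_j$ that meets $D_\varepsilon^{\beta+1}$ was not removed from $D_\varepsilon^\beta$, so $\operatorname{diam}_Y(D_\varepsilon^\beta\cap O_j)>\varepsilon$. Hence $\mathbf P(\lhd)$ holds. So the well-orders of $\mathbb N$ would form the analytic set $\{\lhd:\mathbf P(\lhd)\}$, a contradiction.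
\end{proof}

Say that $v=(v_n)\in(\mathbb R^{\mathbb N})^{\mathbb N}$, $v_n=(v_{n,i})_i$, \emph{codes} an operator $V:E\to Y^*$, with $E,Y\in\mathrm{SB}$, if $v_{n,i}=V(d_n(E))(d_i(Y))$ for all $n,i$.

\begin{lemma}\label{lem:onto}
Let $\mathcal V$ be as in Lemma~\ref{lem:index}. The set $\mathcal I$ of $(Y,E,v)\in\mathcal V\times\mathrm{SB}\times(\mathbb R^{\mathbb N})^{\mathbb N}$ such that $v$ codes an isomorphism of $E$ onto $Y^*$ is analytic.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:borel}(b), $v$ codes an isomorphism $V$ of $E$ onto a closed subspace of $Y^*$ iff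
\begin{enumerate}
\item[(1)] for some $c\in\mathbb N$, $c^{-1}\|\sum t_nd_n(E)\|\le\nu_Y(\sum t_nv_n)\le c\|\sum t_nd_n(E)\|$ for all rational $t$,
\end{enumerate}
and this is a Borel condition. For $p\in\mathbb N$ let $\xi_p<\omega_1$ bound $\eta_{1/p}$ on $\mathcal V$. Consider the condition
\begin{enumerate}
\item[(2)] for every $p$ there are $(K_\alpha)_{\alpha\le\xi_p}$ in $\mathbf K$ and $(J_\alpha)_{\alpha<\xi_p}$ in $2^{\mathbb N}$ such that $\Theta_Y\subset K_0$; $K_{\xi_p}=\emptyset$; $\bigcap_{\alpha<\lambda}K_\alpha\subset K_\lambda$ for limit $\lambda\le\xi_p$; $K_\alpha\subset K_{\alpha+1}\cup\bigcup_{j\in J_\alpha}O_j$ for $\alpha<\xi_p$; and for $\alpha<\xi_p$, $j\in J_\alpha$ we have $\operatorname{diam}_Y(K_\alpha\cap O_j)\le1/p$ and either $K_\alpha\cap O_j=\emptyset$ or there are $h\in K_\alpha\cap O_j$ and a rational $t$ with $\nu_Y(h-\sum t_nv_n)\le1/p$.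
\end{enumerate}
Since $\xi_p$ is a fixed countable ordinal, the witnesses range over Polish spaces and all other quantifiers are countable; by Lemma~\ref{lem:hyper}, (2) is analytic. It remains to show that, for $Y\in\mathcal V$ and $v$ satisfying (1), $V$ is onto iff (2) holds.

Assume (2). Let $h\in\Theta_Y$ and fix $p$. The least $\alpha$ with $h\notin K_\alpha$ exists because $K_{\xi_p}=\emptyset$. It is not $0$ and not a limit, so $\alpha=\beta+1$ and $h\in K_\beta\cap O_j$ for some $j\in J_\beta$. This set is nonempty, has diameter at most $1/p$ and contains a point within $1/p$ of some $\sum t_nv_n$. So the functional coded by $h$ is within $2/p$ of $V(E)$. As $p$ is arbitrary and $V(E)$ is closed, $B_{Y^*}\subset V(E)$.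

Assume $V$ is onto. Take $K_\alpha=D_{1/p}^\alpha(Y)$ and $J_\alpha=\{j:\operatorname{diam}_Y(K_\alpha\cap O_j)\le1/p\}$. Then $K_{\xi_p}=\emptyset$ because $\eta_{1/p}(Y)\le\xi_p$, and the inclusions hold by the definition of the iteration. The last clause holds for any $h\in K_\alpha\cap O_j$, since the images under $V$ of the rational combinations of the $d_n(E)$ are norm dense in $Y^*$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:uniform}]
If $\mathcal A_*$ is analytic, then $\sup\phi(\mathcal A_*)<\omega_1$ by Lemma~\ref{lem:bounded}.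

Conversely, suppose $\sup\phi(\mathcal A_*)<\omega_1$, so that $\phi(\mathcal A_*)$ is countable. For each $\xi\in\phi(\mathcal A_*)$ pick $B_\xi\in\mathcal A_*$ with $\phi(B_\xi)=\xi$. The set
\[
\{C\in\mathcal L_{\mathrm{SD}}:\phi(C)\le\xi\}=\{C:C\le_\Sigma B_\xi\}=\{C:C\le_\Pi B_\xi\}
\]
is Borel by Souslin's theorem. The union $\mathcal D$ of these countably many sets is Borel, and $\mathcal A_*\subset\mathcal D\subset\mathcal L_{\mathrm{SD}}$. This is the only use of the uniform bound. The set $\mathcal V$ of all domains and all target spaces of members of $\mathcal D$ is analytic and consists of spaces with separable dual; let $\mathcal I$ be as in Lemma~\ref{lem:onto}.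

Let $B=(X,Y,(y_i))\in\mathcal D$ and $A=(E,H,(u_n))\in\mathcal L$. Then $B^*\cong A$ iff there are $v,w$ with $(Y,E,v)\in\mathcal I$ and $(X,H,w)\in\mathcal I$ such that the coded isomorphisms $V:E\to Y^*$ and $W:H\to X^*$ satisfy $WA=B^*V$. By density, $WA=B^*V$ means
\begin{equation}\label{eq:intertwine}
W(u_n)(d_i(X))=V(d_n(E))(y_i)\qquad\text{for all }n,i .
\end{equation}
We claim that \eqref{eq:intertwine} is equivalent to the Borel condition: for all $n,i,q$ there are $k,l$ with $\|u_n-d_k(H)\|<1/q$, $\|y_i-d_l(Y)\|<1/q$ and $|w_{k,i}-v_{n,l}|<1/q$. Indeed, $w_{k,i}=W(d_k(H))(d_i(X))$ tends to the left side of \eqref{eq:intertwine} as $d_k(H)\to u_n$, and $v_{n,l}=V(d_n(E))(d_l(Y))$ tends to the right side as $d_l(Y)\to y_i$. If the two sides are equal, choose $d_k(H)$ and $d_l(Y)$ close enough; if the condition holds, let $q\to\infty$.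

Hence $\{(B,A)\in\mathcal D\times\mathcal L:B^*\cong A\}$ is analytic. Since $\mathcal A$ is analytic, so is $\mathcal A_*=\{B\in\mathcal D:B^*\cong A\text{ for some }A\in\mathcal A\}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ABB}
Leandro Antunes, Kevin Beanland, Bruno de Mendon\c{c}a Braga, \emph{Uniformly Factoring Weakly Compact operators and Parametrized Dualization}, arXiv:1909.07475 (2019).

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\end{thebibliography}
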